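\title{Coxeter braids on six or more strands need not be parity}

\begin{abstract}
A braid is called parity if its triply graded Khovanov--Rozansky homology is supported in even homological degrees. We disprove the conjecture that all Coxeter braids $\beta(d_1,\dots,d_n)$, the products of nonnegative powers of full twists on the first $k$ strands, are parity. The conjecture fails for every $n\ge 6$, already in Hochschild degree zero; for example, $\beta(N,2N,3N,4N,5N,d_6)$ is not parity for $N\ge 134097$. We first show that parity forces an explicit ideal $J\subset\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$ to be free over $\mathbb C[y_1,\dots,y_n]$. We then use a seven-parameter family of commuting triangular $6\times 6$ matrices to show that $J$ needs more generators than freeness allows. The case $n=5$ is not decided.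
\end{abstract}

\section{Introduction}\label{sec:intro}

The triply graded Khovanov--Rozansky homology $\mathrm{HHH}(\beta)$ of a braid $\beta$ is a vector space with three gradings $Q,T,A$: an internal grading, a homological grading and a Hochschild grading. The definition is recalled in Section~\ref{sec:conv}. Following Elias and Hogancamp, one also uses the variables $q=Q^2$, $t=T^2Q^{-2}$, $a=AQ^{-2}$. A braid $\beta$ is \emph{parity} if $\mathrm{HHH}(\beta)$ is supported in even $T$-degrees. Parity makes such a homology tractable: connecting maps in long exact sequences have $T$-degree one, so they vanish between groups concentrated in even degrees, and long exact sequences break up into short ones.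

Let $\sigma_1,\dots,\sigma_{n-1}$ be the standard generators of the braid group on $n$ strands. For $2\le k\le n$ let $\mathrm{FT}_k=(\sigma_1\cdots\sigma_{k-1})^k$ be the full twist on the first $k$ strands, and let
\[
\mathrm{JM}_k=\sigma_{k-1}\cdots\sigma_2\sigma_1\sigma_1\sigma_2\cdots\sigma_{k-1}
\]
be the Jucys--Murphy element, in which strand $k$ encircles strands $1,\dots,k-1$ once. The elements $\mathrm{JM}_k$ commute, and $\mathrm{FT}_k=\mathrm{JM}_2\cdots\mathrm{JM}_k$. For integers $0\le d_1\le\dots\le d_n$, the (pure) \emph{Coxeter braid} in the sense of Oblomkov and Rozansky is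
\[
\beta(d)=\beta(d_1,\dots,d_n)=\mathrm{FT}_n^{d_1}\mathrm{FT}_{n-1}^{d_2-d_1}\cdots\mathrm{FT}_2^{d_{n-1}-d_{n-2}}=\mathrm{JM}_n^{d_1}\mathrm{JM}_{n-1}^{d_2}\cdots\mathrm{JM}_2^{d_{n-1}} .
\]
The largest value $d_n$ does not affect the braid. Three families are known to be parity:
\begin{enumerate}
\item[(K1)] the powers $\mathrm{FT}_n^k=\beta(k,\dots,k)$, whose closures are the torus links $T(n,kn)$ (Hogancamp, who also computed their homology);
\item[(K2)] all Coxeter braids on three strands (Hogancamp);
\item[(K3)] all Coxeter braids on four strands.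
\end{enumerate}
Thus parity holds for every $n$ when all $d_i$ are equal, and for all $d$ when $n\le4$. This suggests the following statement, which we take from \cite{Turner}.

\begin{quote}
\textbf{Parity conjecture.} \emph{The Coxeter braid $\beta(d_1,\dots,d_n)$ is parity for all $n$ and all $0\le d_1\le\dots\le d_n$.}
\end{quote}

We show that the conjecture is false for every $n\ge6$. The obstruction appears in the part $\mathrm{HHH}^0(\beta)$ of Hochschild degree $0$, and it is found by translating parity into commutative algebra. Put
\[
e_n=d_1,\qquad e_k=d_{n-k+1}-d_{n-k}\quad(2\le k<n),\qquad m_j=e_j+e_{j+1}+\dots+e_n=d_{n-j+1},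
\]
so that $\beta(d)=\prod_k\mathrm{FT}_k^{e_k}=\prod_j\mathrm{JM}_j^{m_j}$. In the second word, strands $i<j$ cross each other exactly $2m_j$ times. Let
\[
S=\mathbb C[y_1,\dots,y_n],\qquad \mathcal A=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n],\qquad \mathfrak n=(y_1,\dots,y_n)\subset S,
\]
write $x_{ij}=x_i-x_j$ and $y_{ij}=y_i-y_j$, and define ideals of $\mathcal A$ by
\[
I_{ij}=(x_{ij},y_{ij}),\qquad J=J_n(d)=\bigcap_{i<j}I_{ij}^{\,m_j}.
\]
If $\mathcal A$ is viewed as the ring of functions of $n$ points $p_i=(x_i,y_i)$ in the plane, then $J$ consists of the functions that vanish to order at least $m_j$ where $p_i=p_j$. A graded object is called \emph{even} if it is supported in even $T$-degrees.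

\begin{theorem}\label{thm:A}
If $\mathrm{HHH}^0(\beta(d))$ is even, then $J_n(d)$ is a free $S$-module.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n=6$. If for some integer $M\ge0$
\begin{equation}\label{eq:ineq}
(M+1)(e_2+1)\binom{e_4+2}{2}(e_5+1)\binom{e_6+2}{2}>\binom{M+e_2+e_3+3e_4+4e_5+7e_6+6}{6},
\end{equation}
then $J_6(d)$ is not flat over $S$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $n\ge6$ and $0\le d_1\le\dots\le d_n$. Suppose that the six-strand datum $(d_{n-5},\dots,d_n)$, for which $e_6=d_{n-5}$ and $e_k=d_{n-k+1}-d_{n-k}$ for $2\le k\le5$, satisfies \eqref{eq:ineq} for some $M\ge 0$. Then $\mathrm{HHH}^0(\beta(d_1,\dots,d_n))$ is nonzero in both even and odd $T$-degrees. In particular this holds if $(d_{n-5},\dots,d_{n-1})=(N,2N,3N,4N,5N)$ with $N\ge134097$. The parity conjecture fails for every $n\ge6$.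
\end{theorem}

The proof has two independent halves. The first (Sections~\ref{sec:conv}--\ref{sec:thmA}) is homological. We deform the complex of $\beta(d)$ over $S$, after Gorsky and Hogancamp, so that a crossing of strands $i$ and $j$ can be reversed at the cost of a factor $y_{ij}$; the facts that we need are proved here. Reversing half of the crossings unties the braid and maps the deformed homology to $\mathcal A$. If $\mathrm{HHH}^0$ is even, the deformed homology is free over $S$. A free module is determined by its behavior along hypersurfaces, where only two strands interact, and a two-strand computation identifies the image with $J$.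

The second half (Sections~\ref{sec:count}--\ref{sec:family}) concerns $J$ alone and compares two growth rates. If $J_6$ is flat over $S$, then $J_6/\mathfrak nJ_6$ has the same size, degree by degree, as a polynomial ring in six variables; this gives the right side of \eqref{eq:ineq}, of degree $6$. On the other hand, elements of $J/\mathfrak nJ$ define functions on a space of commuting triangular matrices $(X,Y)$ with $Y$ nilpotent. For $n=6$ this space contains a seven-parameter family on which enough monomials are realized; this gives the left side of \eqref{eq:ineq}, of degree $7$. Example~\ref{ex:two} shows both counts for $n=2$, where they are compatible. Section~\ref{sec:final} passes from six strands to $n$ strands.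

\section{Rouquier complexes and powers of one crossing}\label{sec:conv}

The ground field is $\mathbb C$; extending scalars from $\mathbb Q$ does not affect parity. Let $R=\mathbb C[x_1,\dots,x_n]$ with $x_i$ of $q$-degree $1$. For a graded bimodule $C$, let $q^kC$ be $C$ with all degrees raised by $k$. We write $\otimes$ for $\otimes_R$ between bimodules, and $\mathrm{Hom}$ for the graded space of bimodule maps of all degrees. Thus $\mathrm{Hom}(R,C)$ is the set of elements of $C$ on which the left and right actions agree. Bidegrees are written $(T,q)$.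

Let $s_i$ exchange $x_i$ and $x_{i+1}$, and put $B_i=R\otimes_{R^{s_i}}R$ with $1\otimes1$ in degree $0$. \emph{Soergel bimodules} are the direct summands of finite direct sums of shifted tensor products of the $B_i$. Fix $i$, write $B=B_i$, $s=s_i$, and let $x'=1\otimes x_i$. Since $R$ is free over $R^s$ with basis $1,x_i$, we have an isomorphism of rings
\[
B\cong R[x']/\bigl((x'-x_i)(x'-x_{i+1})\bigr),
\]
with $R$ acting on the left. Because $x_i+x_{i+1}$ is symmetric, $1\otimes x_{i+1}=x_i+x_{i+1}-x'$. Two elements of degree $1$ govern all computations: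
\[
\theta_-=x_i\otimes1-1\otimes x_i=x_i-x',\qquad \theta_+=x_i\otimes1-1\otimes x_{i+1}=x'-x_{i+1}=-(x_{i+1}\otimes1-1\otimes x_i).
\]
Since $R[x']$ is a domain, the presentation of $B$ gives
\begin{equation}\label{eq:theta}
\theta_+\theta_-=0,\qquad\theta_++\theta_-=x_i-x_{i+1},\qquad \mathrm{Ann}(\theta_\pm)=B\theta_\mp .
\end{equation}
The bimodule $B$ is generated by $1\otimes1$, so its endomorphisms are the multiplications by elements of $B$. The left and right actions of $x_i$ and $x_{i+1}$ differ by $\pm\theta_-$, and those of the other variables agree, so $\mathrm{Hom}(R,B)=\mathrm{Ann}(\theta_-)=R\theta_+$. This is a free $R$-module of rank one on which $\theta_-$ acts by $0$ and $\theta_+$ by $x_i-x_{i+1}$. Let $R_s$ be $R$ with the right action twisted by $s$. Setting $x'=x_{i+1}$ gives $B/B\theta_+\cong R_s$, and hence $B\theta_-\cong B/\mathrm{Ann}(\theta_-)$ is isomorphic to $qR_s$.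

Let $b\colon B\to R$ be multiplication, that is $x'\mapsto x_i$, so that $\ker b=B\theta_-$. Let $b^*\colon R\to B$ be the map $1\mapsto\theta_+$, of degree $1$. Then
\begin{equation}\label{eq:bb}
bb^*=x_i-x_{i+1},\qquad b^*b=\theta_+ .
\end{equation}
The \emph{Rouquier complexes} of the generators are
\[
F(\sigma_i)=[\,B_i\xrightarrow{\,b\,}R\,]\ \text{ in $T$-degrees }0,1,\qquad F(\sigma_i^{-1})=[\,R\xrightarrow{\,b^*\,}q^{-1}B_i\,]\ \text{ in $T$-degrees }-1,0,
\]
and $F(\gamma)$ for a braid word $\gamma$ is the tensor product of the complexes of its letters. We use Rouquier's theorem: up to homotopy equivalence, $F(\gamma)$ depends only on the braid; in particular $F(\sigma_i^{\pm1})\otimes F(\sigma_i^{\mp1})\simeq R$. Let $\mathrm{HH}^k(C)=\mathrm{Ext}^k_{R\otimes_{\mathbb C}R}(R,C)$ be Hochschild cohomology, applied term by term to complexes. Then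
\[
\mathrm{HHH}(\beta)=\bigoplus_kH^*\bigl(\mathrm{HH}^k(F(\beta))\bigr),\qquad \mathrm{HHH}^0(\beta)=H^*\bigl(\mathrm{Hom}(R,F(\beta))\bigr).
\]
The self-duality of the Koszul resolution gives $\mathrm{HH}_k\cong\mathrm{HH}^{n-k}$ up to a $Q$-shift, so using Hochschild homology instead does not change the $T$-degrees that occur.

\begin{lemma}\label{lem:power}
Let $\sigma=\sigma_i$. For $\ell\ge1$, $F(\sigma^\ell)$ is homotopy equivalent to
\[
C_\ell=[\,q^{\ell-1}B\to\cdots\to q^2B\xrightarrow{\theta_+}qB\xrightarrow{\theta_-}B\xrightarrow{\,b\,}R\,]\quad\text{in $T$-degrees }0,\dots,\ell,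
\]
where the maps between copies of $B$ are, from the right, $\theta_-,\theta_+,\theta_-,\dots$ up to nonzero scalars.
\end{lemma}

\begin{proof}
The map $1\otimes b\colon B\otimes B=R\otimes_{R^s}R\otimes_{R^s}R\to B$ is split by $f\otimes g\mapsto f\otimes1\otimes g$. Its kernel is $R\otimes_{R^s}\ker b\cong R\otimes_{R^s}qR_s\cong qB$, because the twist by $s$ is invisible over $R^s$. Hence $B\otimes F(\sigma)\simeq qB$ in $T$-degree $0$, and $B\otimes F(\sigma^\ell)\simeq q^\ell B$.

We argue by induction on $\ell$, with $C_1=F(\sigma)$. The complex $F(\sigma)\otimes F(\sigma^\ell)$ is the shifted mapping cone of $b\otimes1\colon B\otimes F(\sigma^\ell)\to F(\sigma^\ell)$. Replacing source and target by the equivalent complexes $q^\ell B$ and $C_\ell$, we obtain $C_\ell$ in degrees $1,\dots,\ell+1$, preceded by a map $q^\ell B\to q^{\ell-1}B$. This map is multiplication by some $\theta\in B$ of degree $1$ that is killed by the next map. That next map is $b$ or a multiple of $\theta_\mp$, with kernel $B\theta_-$ or $B\theta_\pm$ by \eqref{eq:theta}, and the degree $1$ part of $B\theta_\pm$ is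 $\mathbb C\theta_\pm$. So $\theta$ is a scalar multiple of the claimed element. If $\theta=0$, then $F(\sigma^{\ell+1})$ is equivalent to the direct sum of $q^\ell B$ and a shift of $C_\ell$, neither of which is contractible. This gives a nontrivial idempotent among the degree $(0,0)$ endomorphisms of $F(\sigma^{\ell+1})$ up to homotopy. But tensoring with $F(\sigma^{-\ell-1})$ identifies this ring with the ring $\mathbb C$ of degree $(0,0)$ endomorphisms of $R$. So $\theta\ne0$.
\end{proof}

\begin{example}\label{ex:HHH2}
Apply $\mathrm{Hom}(R,-)$ to $C_{2d}$. Each $B$ becomes $R\theta_+\cong R$. The maps leaving even degrees are multiples of $\theta_-$ and become $0$. The maps leaving odd degrees are $b$ or multiples of $\theta_+$, and become nonzero multiples of $x_i-x_{i+1}$. Hence $\mathrm{HHH}^0(\sigma_i^{2d})$ is $R$ in $T$-degree $0$ and $R/(x_i-x_{i+1})$ in $T$-degree $2k$ for $1\le k\le d$, and it vanishes in odd degrees. The generator $\bar g_k$ in $T$-degree $2k$ is $\theta_+\in q^{2d-2k-1}B$ for $k<d$ and $1\in R$ for $k=d$; it has bidegree $(2k,2(d-k))$. In the variables $q,t$ this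 is $q^d\cdot q^{d-k}t^k$. So the generators look like the monomials $x^{d-k}y^k$ that generate the ideal $(x,y)^d$, if $x$ has degree $q$ and $y$ has degree $t$. Proposition~\ref{prop:two} makes this precise.
\end{example}

Two conventions enter the definition of parity: which complex is attached to the positive crossing, and where $T$-degree $0$ is placed. Neither affects our result.

\begin{remark}[Handedness]\label{rem:hand}
The assignment above is forced by (K1). With the opposite assignment, $\mathrm{FT}_2$ on two strands would have the complex $F(\sigma^{-2})$. The map $1\otimes b^*\colon B\to B\otimes B$ sends $f\otimes g$ to $f\otimes x_1\otimes g-f\otimes1\otimes x_2g$. It has the retraction $f\otimes h\otimes g\mapsto f\,\partial(h)\otimes g$ with $\partial(h)=(h-sh)/(x_1-x_2)$, and its cokernel is $R\otimes_{R^s}(B/B\theta_+)\cong B$. Arguing with cones as in Lemma~\ref{lem:power}, we find $F(\sigma^{-2})\simeq[R\xrightarrow{b^*}q^{-1}B\to q^{-2}B]$ in degrees $-2,-1,0$, where the last map kills $\theta_+$ and so is a multiple of $\theta_-$. On $\mathrm{HH}^2\cong\mathrm{HH}_0$ we have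 $\mathrm{HH}_0(B)=B/B\theta_-\cong R$, and the complex becomes $R\xrightarrow{x_1-x_2}R\xrightarrow{0}R$. Its cohomology is nonzero in the degrees $-1$ and $0$, so this complex is not parity.
\end{remark}

\begin{lemma}\label{lem:zero}
For every pure braid $\beta$, $\mathrm{HHH}^0(\beta)$ is nonzero in $T$-degree $0$.
\end{lemma}

\begin{proof}
The polynomial $\delta=\prod_{k<l}(x_k-x_l)^2$ is symmetric, so it acts in the same way on both sides of every Soergel bimodule, and we may invert it. By \eqref{eq:theta}, the elements $\theta_\pm/(x_i-x_{i+1})$ become orthogonal idempotents with sum $1$, so $B_i[\delta^{-1}]=B_i\theta_+[\delta^{-1}]\oplus B_i\theta_-[\delta^{-1}]$. By \eqref{eq:bb}, $b$ and $b^*$ identify the first summand with $R[\delta^{-1}]$, and the second is $R_{s_i}[\delta^{-1}]$. Hence $F(\sigma_i^{\pm1})[\delta^{-1}]\simeq R_{s_i}[\delta^{-1}]$ in $T$-degree $0$, ignoring $q$-shifts. For a pure braid the twists compose to the identity, so $F(\beta)[\delta^{-1}]\simeq R[\delta^{-1}]$. The functor $\mathrm{Hom}(R,-)$ and cohomology commute with localization, so $\mathrm{HHH}^0(\beta)[\delta^{-1}]\cong R[\delta^{-1}]$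 in degree $0$.
\end{proof}

Consequently, once $\mathrm{HHH}^0(\beta)$ has a nonzero class of odd degree, no shift of $T$ restores parity, not even one that depends on the Hochschild degree.

\section{The deformation over $S$}\label{sec:y}

We want to compare a positive pure braid with the trivial braid by reversing crossings. The identity of $B$ gives a chain map $F(\sigma_i)\to F(\sigma_i^{-1})$, but we need a comparison whose failure to be invertible is measured by a function that depends only on the two strands involved. The deformation supplies such functions. One variable $y_k$, of degree $(2,-1)$, is attached to each \emph{strand}; this degree is $t$. The variables of $R$ are attached to \emph{positions}, so we must record which strand is where.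

A \emph{labeling} is a bijection $u$ from positions to strands, both numbered $1,\dots,n$. For labelings $u,u'$ let $\mathcal C(u,u')$ be the following category. An object is a pair $E=(C\otimes_{\mathbb C}S,D)$, where $C$ is a bounded complex of Soergel bimodules and $D$ is an $S$-linear bimodule endomorphism of degree $(1,0)$ that reduces modulo $\mathfrak n$ to the differential of $C$ and satisfies
\begin{equation}\label{eq:curv}
D^2=\sum_ky_k\bigl(x_{u^{-1}(k)}\otimes1-1\otimes x_{u'^{-1}(k)}\bigr).
\end{equation}
Here $f\otimes1$ and $1\otimes f$ denote the left and right actions of $f$. The $k$th term compares the variable of strand $k$ at the left end with its variable at the right end. We write $E/\mathfrak n=C$. The morphism space is $\mathrm{Hom}(E,E')=\mathrm{Hom}(C,C')\otimes_{\mathbb C}S$ with differential $[D,f]=D'f-(-1)^{|f|}fD$, where $|f|$ is the $T$-degree. The square of this differential is $f\mapsto D'^2f-fD^2$, which vanishes because the right side of \eqref{eq:curv} commutes with bimodule maps. So closed maps, homotopies and homotopy equivalences make sense, although $D^2\ne0$.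

The tensor product over $R$ and $S$, with $D\otimes1+1\otimes D'$ and Koszul signs, maps $\mathcal C(u,u')\times\mathcal C(u',u'')$ to $\mathcal C(u,u'')$: the cross terms in the square cancel, and the two copies of \eqref{eq:curv} telescope. We often omit the sign $\otimes$. The bimodule $R$ with $D=0$ is an object of $\mathcal C(u,u)$. For $E\in\mathcal C(u,u)$ put
\[
\mathrm{HY}(E)=H^*\bigl(\mathrm{Hom}(R,E)\bigr).
\]
This is an $\mathcal A$-module, where $x_k\in\mathcal A$ belongs to strand $k$ and acts through position $u^{-1}(k)$. Closed maps induce $\mathcal A$-linear maps, and $\mathrm{HY}(R)=\mathcal A$. A monomial of $x$-degree $\alpha$ and $y$-degree $\gamma$ has bidegree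
\begin{equation}\label{eq:bideg}
(T,q)=(2\gamma,\ \alpha-\gamma).
\end{equation}
Tensoring maps $R\to E$ and $R\to E'$ gives a product $\mathrm{HY}(E)\otimes_{\mathbb C}\mathrm{HY}(E')\to\mathrm{HY}(EE')$.

\medskip\noindent\emph{Crossings.} Let strands $a,b$ be at positions $i,i+1$ in the labeling $u$. Put
\[
F^y(\sigma_i)=\bigl(F(\sigma_i)\otimes S,\ b+y_{ab}\,b^*\bigr),\qquad F^y(\sigma_i^{-1})=\bigl(F(\sigma_i^{-1})\otimes S,\ b^*+y_{ab}\,b\bigr).
\]
The added terms point backwards. They have degree $(-1,1)+(2,-1)=(1,0)$, as required. By \eqref{eq:bb}, in both cases $D^2=y_{ab}(bb^*+b^*b)$ is the action of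
\[
y_{ab}\theta_+=y_a(x_i\otimes1-1\otimes x_{i+1})+y_b(x_{i+1}\otimes1-1\otimes x_i),
\]
and the other variables act in the same way on both sides. So both objects lie in $\mathcal C(u,us_i)$. For a word $\gamma$ and a labeling at its left end, $F^y(\gamma)$ is the tensor product over the letters; it reduces to $F(\gamma)$ modulo $\mathfrak n$. For pure $\gamma$ we write $\mathrm{HY}(\gamma)=\mathrm{HY}(F^y(\gamma))$.

\medskip\noindent\emph{Crossing changes.} Let $\psi\colon F^y(\sigma_i)\to F^y(\sigma_i^{-1})$ be $1$ on $B$ and $y_{ab}$ on $R$, and let $\varphi\colon F^y(\sigma_i^{-1})\to F^y(\sigma_i)$ be $y_{ab}$ on $B$ and $1$ on $R$. Their degrees are $(0,-1)$ and $(2,0)$. Both are closed: for either map, both composites with the differentials equal $y_{ab}b$ on $B$ and $y_{ab}b^*$ on $R$. Moreover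
\begin{equation}\label{eq:psiphi}
\psi\varphi=y_{ab},\qquad\varphi\psi=y_{ab}.
\end{equation}
So $\psi$, applied to one letter of a word, induces on $\mathrm{HY}$ a map that becomes an isomorphism after inverting $y_{ab}$.

The next lemma is the point at which parity enters.

\begin{lemma}\label{lem:free}
Let $E\in\mathcal C(u,u)$, and suppose that $H^*(\mathrm{Hom}(R,E/\mathfrak n))$ is even. Then $\mathrm{HY}(E)$ is even, it is a free $S$-module, and $\mathrm{HY}(E)/\mathfrak n\,\mathrm{HY}(E)=H^*(\mathrm{Hom}(R,E/\mathfrak n))$.
\end{lemma}

\begin{proof}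
Let $K_k$ be the quotient of the complex $\mathrm{Hom}(R,E)=\mathrm{Hom}(R,C)\otimes S$ by $y_{k+1},\dots,y_n$. Thus $K_0=\mathrm{Hom}(R,E/\mathfrak n)$, and there are exact sequences $0\to K_k\xrightarrow{y_k}K_k\to K_{k-1}\to0$. Suppose that $H^*(K_{k-1})$ is even. For odd $j$ the long exact sequence gives $H^j(K_k)=y_kH^{j-2}(K_k)$. The $T$-degrees are bounded below, so $H^*(K_k)$ is even. Then all connecting maps vanish, and $0\to H^*(K_k)\xrightarrow{y_k}H^*(K_k)\to H^*(K_{k-1})\to0$ is exact. By induction, $y_n,\dots,y_1$ is a regular sequence on $\mathsf H=\mathrm{HY}(E)$ with the stated quotient. The Koszul complex of a regular sequence has no higher homology, so $\mathrm{Tor}_1^S(\mathsf H,\mathbb C)=0$.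

Freeness follows from the graded Nakayama lemma: a graded $S$-module $\mathsf N$ with $T$-degrees bounded below and $\mathsf N=\mathfrak n\mathsf N$ is zero. Lift a homogeneous basis of $\mathsf H/\mathfrak n\mathsf H$ to a map $\mathsf F\to\mathsf H$ from a free module. The cokernel $\mathsf N$ satisfies $\mathsf N=\mathfrak n\mathsf N$, so it is zero. For the kernel $\mathsf K$, the vanishing of $\mathrm{Tor}_1$ makes $0\to\mathsf K/\mathfrak n\mathsf K\to\mathsf F/\mathfrak n\mathsf F\to\mathsf H/\mathfrak n\mathsf H$ exact. The last map is an isomorphism, so $\mathsf K=\mathfrak n\mathsf K$ and $\mathsf K=0$.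
\end{proof}

To untie braids in the deformed setting we must lift Rouquier's equivalences.

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(a)] A closed map of degree $(0,0)$ in $\mathcal C(u,u')$ that is a homotopy equivalence modulo $\mathfrak n$ is a homotopy equivalence.
\item[(b)] If $E\in\mathcal C(u,u)$ and $E/\mathfrak n\simeq R$, then $E\simeq R$. In particular $F^y(\gamma)\simeq R$ for every word $\gamma$ that represents the trivial braid.
\item[(c)] Two homotopy equivalences $E\to R$ of degree $(0,0)$ differ, up to homotopy, by a nonzero scalar.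
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\colon E_1\to E_2$ be the map. Its cone $E$, with $D=\left(\begin{smallmatrix}-D_1&0\\ f&D_2\end{smallmatrix}\right)$, again satisfies \eqref{eq:curv}. If $Dh+hD=1$, then comparing matrix entries shows that the component $E_2\to E_1$ of $h$ is closed and is a homotopy inverse of $f$. So it suffices to contract $E$. The complex $E/\mathfrak n$ is the cone of an equivalence, so it has a contraction $h$; extend $h$ $S$-linearly. Then $g=Dh+hD=1+\nu$, where $\nu$ has degree $(0,0)$ and positive $y$-degree. A term of $y$-degree $\gamma$ lowers the $T$-degree in the underlying bounded complex by $2\gamma$, so $\nu$ is nilpotent and $g$ is invertible. Also $Dg-gD=D^2h-hD^2=0$. Hence $D(hg^{-1})+(hg^{-1})D=gg^{-1}=1$.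

(b) The group $H^*(\mathrm{Hom}(R,E/\mathfrak n))\cong R$ is even. By Lemma~\ref{lem:free}, the class of an equivalence $R\to E/\mathfrak n$ lifts to a closed map $R\to E$ of degree $(0,0)$, and (a) applies. The last claim follows from Rouquier's theorem.

(c) Composing one with an inverse of the other gives an invertible class in $\mathrm{HY}(R)=\mathcal A$ of degree $(0,0)$, and by \eqref{eq:bideg} this part of $\mathcal A$ is $\mathbb C$.
\end{proof}

Two strands of a Coxeter braid are in general not adjacent. We shall bring them together by conjugation, and we must check that this respects the $\mathcal A$-module structure although the strands change position.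

\begin{lemma}\label{lem:conj}
Let $\gamma$ be a braid word, $G=F^y(\gamma)\in\mathcal C(u,u')$ and $G^{-1}=F^y(\gamma^{-1})\in\mathcal C(u',u)$. Fix an equivalence $\rho\colon R\to GG^{-1}$. For $E\in\mathcal C(u',u')$ the map $f\mapsto(1_G\otimes f\otimes1_{G^{-1}})\rho$ induces an $\mathcal A$-linear isomorphism $\mathrm{HY}(E)\to\mathrm{HY}(GEG^{-1})$, natural with respect to closed maps in $E$. For $E=R$ it is the identity of $\mathcal A$, if $\mathrm{HY}(GG^{-1})$ is identified with $\mathcal A$ through $\rho$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lift}(b), $GG^{-1}\simeq R$ and $G^{-1}G\simeq R$. So the functors $E\mapsto GEG^{-1}$ and $E\mapsto G^{-1}EG$ are mutually inverse equivalences of the homotopy categories, with morphisms of all degrees. Hence $\mathrm{HY}(E)\to H^*\mathrm{Hom}(GG^{-1},GEG^{-1})$ is bijective, and so is precomposition with $\rho$. Naturality is the functoriality of $\otimes$, and $S$-linearity holds by construction.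

Multiplying $f$ by $x_k$ multiplies its image by $x_{u'^{-1}(k)}$ acting on the \emph{right} of $G$, while $x_k$ acts on $\mathrm{HY}(GEG^{-1})$ by $x_{u^{-1}(k)}$ on the \emph{left} of $G$. View $D_G$ as a polynomial in the $y$'s with coefficients in bimodule endomorphisms, and put $h_k=\partial D_G/\partial y_k$. Differentiating \eqref{eq:curv} gives
\[
D_Gh_k+h_kD_G=x_{u^{-1}(k)}\otimes1-1\otimes x_{u'^{-1}(k)} .
\]
So $h_k\otimes1\otimes1$ is a homotopy between the two actions on $GEG^{-1}$. For $E=R$, the map is $\mathcal A$-linear and sends $1$ to $\rho$, and so does the identification through $\rho$.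
\end{proof}

\section{Two strands}\label{sec:two}

Let strands $a,b$ be at positions $i,i+1$ of a labeling, and let $\sigma=\sigma_i$. Fix an equivalence $\iota\colon F^y(\sigma\sigma^{-1})\to R$ of degree $(0,0)$, and let $\Psi=\iota\circ(1\otimes\psi)\colon F^y(\sigma^2)\to R$, of degree $(0,-1)$. For $d\ge0$ let $\Phi_d\colon\mathrm{HY}(\sigma^{2d})\to\mathcal A$ be induced by $\Psi^{\otimes d}$. It is $\mathcal A$-linear of degree $(0,-d)$.

\begin{proposition}\label{prop:two}
The map $\Phi_d$ is injective with image $(x_{ab},y_{ab})^d$.
\end{proposition}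

\begin{proof}
Let $d\ge1$, the case $d=0$ being trivial. By Example~\ref{ex:HHH2} and Lemma~\ref{lem:free}, $\mathrm{HY}(\sigma^{2d})$ is free over $S$, and by the graded Nakayama lemma it is generated over $\mathcal A$ by homogeneous lifts $g_0,\dots,g_d$ of the classes $\bar g_k$. By \eqref{eq:psiphi}, $\Phi_d$ is an isomorphism after inverting $y_{ab}$. A free module has no torsion, so $\Phi_d$ is injective. It remains to find $\Phi_d(g_k)$, and degrees almost suffice. We claim that
\begin{equation}\label{eq:line}
\mathrm{HY}(\sigma^{2d})_{(2k,\,2(d-k))}=\mathbb Cg_k .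
\end{equation}
Indeed, the coefficient of $g_{k'}$ in an element of this degree has degree $(2\gamma,-2\gamma)$ with $\gamma=k-k'$. By \eqref{eq:bideg} it has $y$-degree $\gamma$ and $x$-degree $-\gamma$, which forces $\gamma=0$.

Let $d=1$. The composite $(1\otimes\varphi)\iota^{-1}\colon R\to F^y(\sigma^2)$ is a class of degree $(2,0)$, hence a multiple of $g_1$. By \eqref{eq:psiphi} its image under $\Phi_1$ is $y_{ba}$, since the second letter has $b$ to the left of $a$. So $\Phi_1(g_1)=c\,y_{ab}$ with $c\ne0$. Next, $x_{ab}\bar g_1=0$, so $x_{ab}g_1=\sum_ky_kh_k$ with $h_k$ of degree $(2,1)-(2,-1)=(0,2)$. By \eqref{eq:line}, $x_{ab}g_1=\lambda g_0$ for a linear form $\lambda$ in the $y$'s. The element $\Phi_1(g_0)$ has degree $(0,1)$, so it is a linear form in the $x$'s, and $c\,x_{ab}y_{ab}=\lambda\,\Phi_1(g_0)$. Unique factorization gives $\Phi_1(g_0)=c'x_{ab}$ with $c'\ne0$.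

For general $d$, the product of $d-k$ copies of $g_0$ and $k$ copies of $g_1$ from the case $d=1$ is a class of degree $(2k,2(d-k))$ in $\mathrm{HY}(\sigma^{2d})$. Its image under $\Psi^{\otimes d}$ is the product of the images, a nonzero multiple of $x_{ab}^{d-k}y_{ab}^k$. By \eqref{eq:line}, $\Phi_d(g_k)$ is a nonzero multiple of $x_{ab}^{d-k}y_{ab}^k$, and these elements generate $(x_{ab},y_{ab})^d$.
\end{proof}

\section{Parity forces freeness}\label{sec:thmA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Use the word $\beta=\mathrm{JM}_n^{m_n}\cdots\mathrm{JM}_2^{m_2}$ and the identity labeling. In the first half $\sigma_{k-1}\cdots\sigma_1$ of a copy of $\mathrm{JM}_k$, strand $k$ moves to position $1$. In the second half it moves back, and the letter $\sigma_l$ crosses strands $k$ and $l$.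

\medskip\noindent\emph{Step 1: a map to $\mathcal A$.} Apply $\psi$ to all second-half letters, and call the resulting object $E''$. Each $\mathrm{JM}_k$ has become $\sigma_{k-1}\cdots\sigma_1\sigma_1^{-1}\cdots\sigma_{k-1}^{-1}$, so $E''\simeq R$ by Lemma~\ref{lem:lift}(b). Fixing such an equivalence, we obtain an $\mathcal A$-linear map $\Phi\colon\mathrm{HY}(\beta)\to\mathcal A$ that is an isomorphism after inverting all $y_{kl}$. Since $\mathrm{HHH}^0(\beta)$ is even, $\mathrm{HY}(\beta)$ is free over $S$ by Lemma~\ref{lem:free}. Hence $\Phi$ is injective, and its image $\mathsf M\subset\mathcal A$ is a free $S$-module. We show that $\mathsf M=J$.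

\medskip\noindent\emph{Step 2: one pair of strands.} Fix $i<j$, put $d=m_j$, and let $U_{ij}\subset S$ be the multiplicative set generated by the $y_{kl}$ with $\{k,l\}\ne\{i,j\}$. We claim that
\begin{equation}\label{eq:local}
U_{ij}^{-1}\mathsf M=U_{ij}^{-1}I_{ij}^{\,d}.
\end{equation}
The second-half letters that cross $i$ with $j$ are the letters $\sigma_i$ in the second halves of the $d$ copies of $\mathrm{JM}_j$. Let $\psi'\colon F^y(\beta)\to E'$ apply $\psi$ to all \emph{other} second-half letters, and let $\psi''\colon E'\to E''$ apply it to these $d$ letters. The map induced by $\psi'$ is an isomorphism after inverting $U_{ij}$. So it suffices to show that the map $\mathrm{HY}(E')\to\mathrm{HY}(E'')\cong\mathcal A$ has image $I_{ij}^{\,d}$. For $d=0$ we have $E'=E''$ and nothing to prove, so let $d\ge1$.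

In $E'$, every $\mathrm{JM}_k$ with $k\ne j$ has become a word for the trivial braid, and every copy of $\mathrm{JM}_j$ has become
\[
\gamma\;\sigma_i\;\bigl(\sigma_{i-1}\cdots\sigma_1\sigma_1^{-1}\cdots\sigma_{i-1}^{-1}\bigr)\;\sigma_i\;\gamma^{-1},\qquad\gamma=\sigma_{j-1}\cdots\sigma_{i+1}.
\]
Let $G=F^y(\gamma)\in\mathcal C(\mathrm{id},u')$; in the labeling $u'$ strands $i,j$ are at positions $i,i+1$. By Lemma~\ref{lem:lift}(b), the following tensor factors are equivalent to $R$: (i) the words that come from $k\ne j$; (ii) the words in parentheses; (iii) the factors $G^{-1}G$ between consecutive copies, which are adjacent because the copies of $\mathrm{JM}_j$ are. The same factors occur in $E''$. Fix one equivalence for each factor, tensor it with identities, and use the same maps for $E'$ and for $E''$. These are the horizontal maps in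
\[
\begin{array}{ccc}
E'&\xrightarrow{\ \simeq\ }&G\,F^y(\sigma_i\sigma_i)^{\otimes d}\,G^{-1}\\[2pt]
\big\downarrow{\scriptstyle\,\psi''}&&\big\downarrow{\scriptstyle\,1\otimes(1\otimes\psi)^{\otimes d}\otimes1}\\[4pt]
E''&\xrightarrow{\ \simeq\ }&G\,F^y(\sigma_i\sigma_i^{-1})^{\otimes d}\,G^{-1}.
\end{array}
\]
The square commutes, because the canceled factors are disjoint from the letters changed by $\psi''$, and maps of even $T$-degree on different tensor factors commute. Continue the bottom row by $1\otimes\iota^{\otimes d}\otimes1$ to $GG^{-1}$, and then by an inverse of $\rho$ to $R$. By Lemma~\ref{lem:lift}(c), the resulting equivalence $E''\to R$ differs from the one fixed in Step 1 by a nonzero scalar. So the image in question equals the image of the map induced by $1_G\otimes\Psi^{\otimes d}\otimes1_{G^{-1}}$, followed by $\mathrm{HY}(GG^{-1})\cong\mathcal A$. By Lemma~\ref{lem:conj}, with naturality applied to $\Psi^{\otimes d}$, this is the image of $\Phi_d$ for the strands $i,j$. By Proposition~\ref{prop:two} it is $I_{ij}^{\,d}$. This proves \eqref{eq:local}.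

\medskip\noindent\emph{Step 3: gluing.} A normal Noetherian domain is the intersection of its localizations at height-one primes. Reading this in each coordinate of a basis, a free $S$-module $\mathsf F$ is the intersection of the $\mathsf F_{\mathfrak p}$ inside $\mathsf F\otimes_S\mathrm{Frac}(S)$. We apply this to $\mathsf M$, inside $\mathsf M\otimes\mathrm{Frac}(S)=\mathcal A\otimes\mathrm{Frac}(S)$. Let $\mathfrak p_{ij}=(y_{ij})\subset S$. A height-one prime $\mathfrak p$ other than the $\mathfrak p_{ij}$ contains no $y_{kl}$, so $\mathsf M_{\mathfrak p}=\mathcal A_{\mathfrak p}$ by Step 1. The prime $\mathfrak p_{ij}$ does not meet $U_{ij}$, so $\mathsf M_{\mathfrak p_{ij}}=(I_{ij}^{\,m_j})_{\mathfrak p_{ij}}$ by \eqref{eq:local}. Since $\mathsf M\subset\mathcal A\subset\mathcal A_{\mathfrak p}$ for all $\mathfrak p$,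
\[
\mathsf M=\mathcal A\cap\bigcap_{\mathfrak p}\mathsf M_{\mathfrak p}=\bigcap_{i<j}\Bigl(\mathcal A\cap(I_{ij}^{\,m_j})_{\mathfrak p_{ij}}\Bigr).
\]
An element $f$ of the $(i,j)$ term satisfies $gf\in I_{ij}^{\,m_j}$ for some $g\in S\setminus\mathfrak p_{ij}$. Complete $x_{ij},y_{ij}$ to a linear coordinate system. The order of a polynomial in these two coordinates is additive under products, and $g$ has order $0$ because $I_{ij}\cap S=\mathfrak p_{ij}$. So $f\in I_{ij}^{\,m_j}$, and $\mathsf M=J$.
\end{proof}

Parity was used only through the freeness of $\mathrm{HY}(\beta)$, but twice: for the injectivity of $\Phi$ and for Step 3. A torsion-free module need not be determined at height-one primes: $(y_1,y_2)\subset S$ agrees with $S$ at all of them.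

\section{Counting generators of $J$}\label{sec:count}

From here on braids do not appear until Section~\ref{sec:final}. The ideal $J$ is homogeneous for the $x$-degree and for the $y$-degree. Write $J=\bigoplus_\alpha J_\alpha$ for the grading by $x$-degree; each $J_\alpha$ is an $S$-module, and $(J/\mathfrak nJ)_\alpha=J_\alpha/\mathfrak nJ_\alpha$.

\begin{proposition}\label{prop:upper}
If $J_n(d)$ is flat over $S$, then $\sum_{\alpha\le L}\dim(J/\mathfrak nJ)_\alpha=\binom{L+n}{n}$ for all $L\ge0$.
\end{proposition}

\begin{proof}
The module $J_\alpha$ is contained in the free $S$-module $\mathcal A_\alpha$ of rank $\binom{\alpha+n-1}{n-1}$, so it is finitely generated. It is a direct summand of $J$, so it is flat, and hence projective. It contains $\prod_{k<l}y_{kl}^{m_l}\cdot\mathcal A_\alpha$, so its rank equals that of $\mathcal A_\alpha$. A finitely generated projective module over a domain has fibers of constant dimension, so $\dim J_\alpha/\mathfrak nJ_\alpha=\binom{\alpha+n-1}{n-1}$. Summing over $\alpha\le L$ counts the monomials of degree at most $L$ in $n$ variables.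
\end{proof}

To contradict flatness we need many elements of $J$ of bounded $x$-degree that are independent modulo $\mathfrak nJ$, and so we need linear maps on $J$ that kill $\mathfrak nJ$. Setting $y=0$ is such a map, but it also kills generators such as $y_{12}^d$. The remedy is to divide an element of $J$ by its forced vanishing \emph{before} setting $y=0$, on a space where the quotient is regular.

\begin{example}\label{ex:two}
Let $n=2$ and $J=(x_{12},y_{12})^d$. Over $\mathbb C[x_1,y_1,y_{12}]$ the ideal $J$ is free with basis $x_{12}^\alpha\,y_{12}^{\max(d-\alpha,0)}$, $\alpha\ge0$. So $J$ is free over $S$, and $J/\mathfrak nJ$ has the size of $\mathbb C[x_1,x_{12}]$. We detect its elements as follows. Consider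
\[
X=\begin{pmatrix}x_1&0\\1&x_2\end{pmatrix},\qquad Y=\begin{pmatrix}y_1&0\\ \mu&y_2\end{pmatrix}.
\]
These matrices commute exactly when $y_{12}=\mu\,x_{12}$, so the commuting pairs form an affine space with coordinates $x_1,x_2,y_1,\mu$. On it, $f\in J$ is divisible by $x_{12}^d$, and $F_f=f/x_{12}^d$ is a polynomial. If $f\in\mathfrak nJ$, then $F_f$ vanishes where $y_1=y_2=0$. That locus has two components: $\mu=0$, and the plane $x_1=x_2=c_0$ with $\mu$ free. On this plane $x_1^\nu x_{12}^{d-k}y_{12}^k$ restricts to $c_0^\nu\mu^k$. So the $(M+1)(d+1)$ elements with $\nu\le M$, $k\le d$ are independent in $J/\mathfrak nJ$, and they have $x$-degree at most $M+d$. Proposition~\ref{prop:upper} allows $\binom{M+d+2}{2}$ elements, which is at least as many. Both counts have degree $2$: the plane has two parameters, and $n=2$. A contradiction needs a family with more than $n$ parameters.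
\end{example}

\section{Commuting triangular matrices}\label{sec:Z}

We now construct the space and the functions $F_f$ of Example~\ref{ex:two} in general. Let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb C^n$, let $\mathfrak b$ be the space of lower triangular $n\times n$ matrices, and let $\mathbb B\subset\mathfrak b$ be the group of invertible ones. A vector $v$ is \emph{cyclic} for commuting matrices $X,Y$ if $\mathbb C[X,Y]v=\mathbb C^n$; this is an open condition. Let $Z=Z_n$ be the open subscheme where $v$ is cyclic in the scheme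
\[
\{(X,Y,v)\in\mathfrak b\times\mathfrak b\times\mathbb C^n:\ [X,Y]=0\}.
\]
The group $\mathbb B$ acts by $P\cdot(X,Y,v)=(PXP^{-1},PYP^{-1},Pv)$. Put $x_i=X_{ii}$, $y_i=Y_{ii}$ and $p_i=(x_i,y_i)$, so that elements of $\mathcal A$ become functions on $Z$. The commutator is strictly lower triangular, so there are $\binom n2$ equations in $n(n+1)+n$ variables. By Krull's height theorem every component of $Z$ has dimension at least
\[
\mathbf E=n(n+1)+n-\binom n2=\sum_{k=1}^nk+2n .
\]
The functions $F_f$ will be defined where the $p_i$ are distinct, and extended by hand to the points where only two of them coincide. We need them where all $p_i$ coincide, so we need an extension theorem across codimension two. We use three standard facts: (CM1) a subscheme of a smooth variety cut out by $r$ equations and of pure codimension $r$ is Cohen--Macaulay; (CM2) a Cohen--Macaulay scheme that is reduced on a dense open set is reduced; (CM3) if $Z$ is Cohen--Macaulay and $W\subset Z$ is closed of codimension at least $2$, then restriction $\mathcal O(Z)\to\mathcal O(Z\setminus W)$ is bijective. The dimension estimates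 rest on a bound for socles. The \emph{socle} of a local algebra is the annihilator of its maximal ideal.

\begin{lemma}\label{lem:socle}
Let $\mathcal O$ be the local ring of the plane at a point, with maximal ideal $\mathfrak m$, and let $\mathcal O/I$ have finite length $l\ge1$ and socle of dimension $\tau$. Then $l\ge\tau(\tau+1)/2$.
\end{lemma}

\begin{proof}
The ring $\mathcal O$ is regular of dimension $2$, so the minimal free resolution of $\mathcal O/I$ has length at most $2$. Its last rank is $\dim\mathrm{Tor}_2^{\mathcal O}(\mathcal O/I,\mathbb C)$, and the Koszul complex of $\mathfrak m$ identifies this group with the socle. The alternating sum of ranks is $0$, so the resolution is $0\to\mathcal O^\tau\to\mathcal O^{\tau+1}\to\mathcal O$. The Hilbert--Burch theorem says that $I$ is a multiple of the ideal of maximal minors of the $(\tau+1)\times\tau$ matrix of the first map. By minimality its entries lie in $\mathfrak m$, so $I\subset\mathfrak m^\tau$ and $l\ge\dim\mathcal O/\mathfrak m^\tau=\tau(\tau+1)/2$.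
\end{proof}

Let $Z^\circ\subset Z$ be the open set where the $p_i$ are distinct, and let $W\subset Z$ be the closed set where $p_i=p_j$ and $p_k=p_l$ for two different pairs $\{i,j\}\ne\{k,l\}$.

\begin{lemma}\label{lem:Pz}
For $z\in Z^\circ$ there is a unique $P_z\in\mathbb B$ with $z=P_z\cdot(\mathrm{diag}(x_i),\mathrm{diag}(y_i),(1,\dots,1)^t)$. The scheme $Z^\circ$ is smooth.
\end{lemma}

\begin{proof}
The subspace spanned by $\varepsilon_k,\dots,\varepsilon_n$ is stable under $X,Y$, with distinct joint eigenvalues $p_k,\dots,p_n$. So it contains the joint eigenline for $p_k$. A nonzero vector $w_k$ on this line has nonzero $\varepsilon_k$-coordinate, since $p_k$ is not a joint eigenvalue on the span of $\varepsilon_{k+1},\dots,\varepsilon_n$. Write $v=\sum_kc_kw_k$. All $c_k$ are nonzero because $v$ is cyclic. The columns of $P_z$ must be joint eigenvectors with sum $v$, so they are the $c_kw_k$, and this matrix lies in $\mathbb B$. For smoothness we may thus assume that $X,Y$ are diagonal. There the differential of $(X,Y)\mapsto[X,Y]$ has $(i,j)$ entry $(y_j-y_i)\,dX_{ij}+(x_i-x_j)\,dY_{ij}$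 for $i>j$. These forms are nonzero and involve disjoint variables, so the differential is onto and the Jacobian criterion applies.
\end{proof}

\begin{proposition}\label{prop:Z}
Let $n=6$. Then $Z$ is reduced and Cohen--Macaulay of pure dimension $\mathbf E$, the open set $Z^\circ$ is dense, and $W$ has codimension at least $2$.
\end{proposition}

\begin{proof}
We build a point of $Z$ one row at a time. Passing to upper left blocks and to the first $k-1$ coordinates of $v$ is passing to the quotient by the stable line $\mathbb C\varepsilon_k$; it maps $Z_k$ to $Z_{k-1}$. Fix $(X',Y',v')\in Z_{k-1}$ and $p_k=(x_k,y_k)$. An extension consists of last rows $(\xi,x_k)$, $(\eta,y_k)$ and a coordinate $v_k$, subject to the open condition of cyclicity and to the last row of $[X,Y]=0$, which reads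
\[
\xi(Y'-y_k)-\eta(X'-x_k)=0 .
\]
The left side is a linear map from $\mathbb C^{2(k-1)}$ to row vectors of length $k-1$. The column vectors orthogonal to its image form the joint eigenspace of $(X',Y')$ at $p_k$. If this has dimension $\tau$, the kernel has dimension $2(k-1)-(k-1-\tau)$, so the set of extensions is empty or has dimension $k+\tau$.

The cyclic vector $v'$ identifies $\mathbb C^{k-1}$ with $\mathbb C[x,y]/I'$ for an ideal $I'$, with $X',Y'$ acting as $x,y$. This algebra is the product of its localizations. The factor at $p_k$ is the generalized eigenspace, of dimension $l=\#\{i<k:p_i=p_k\}$, and the joint eigenspace is its socle. So $\tau=0$ for $l=0$, and by Lemma~\ref{lem:socle}, $\tau\le1$ for $l=1,2$ and $\tau\le2$ for $l=3,4,5$.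

For a set partition $\Pi$ of $\{1,\dots,6\}$ let $Z_\Pi$ be the set where $p_i=p_j$ exactly when $i,j$ lie in the same block. In a block of size $m$, the first point contributes $2$ dimensions for its position, and the successive points have $l=0,1,\dots,m-1$. Let $\kappa(m)$ be the sum of the bounds for $\tau$ over these $l$. Adding up fiber dimensions gives $\dim Z_\Pi\le\sum_kk+\sum_{\text{blocks}}(2+\kappa(m))$, and since $2n=\sum_{\text{blocks}}2m$,
\[
\mathbf E-\dim Z_\Pi\ \ge\sum_{\text{blocks}}\bigl(2m-2-\kappa(m)\bigr),\qquad
\begin{array}{c|cccccc}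
m&1&2&3&4&5&6\\\hline
\kappa(m)&0&1&2&4&6&8\\
2m-2-\kappa(m)&0&1&2&2&2&2
\end{array}
\]
Hence $\dim Z^\circ\le\mathbf E$; the strata with one block of size $2$ and otherwise singletons have dimension at most $\mathbf E-1$; and the remaining strata, whose union is $W$, have dimension at most $\mathbf E-2$. Every component of $Z$ has dimension at least $\mathbf E$, so $Z$ has pure dimension $\mathbf E$, $Z^\circ$ is dense, and $W$ has codimension at least $2$. Now (CM1), Lemma~\ref{lem:Pz} and (CM2) finish the proof.
\end{proof}

For $n=7$ the value $l=6$ allows the bound $\tau\le3$, so $\kappa(7)=11$ and $2m-2-\kappa(m)=1$, and this estimate no longer gives codimension $2$. We therefore treat larger $n$ by reduction to $n=6$.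

For $g=(g_1,\dots,g_k)\in\mathbb C[x,y]^k$ let $D_k(g)\in\mathcal O(Z)$ be the determinant of the matrix whose $j$th column consists of the first $k$ coordinates of $g_j(X,Y)v$, and let $\Delta_k(g)=\det(g_j(p_i))_{i,j\le k}\in\mathcal A$. On $Z^\circ$ we have $g_j(X,Y)v=P_z\,(g_j(p_1),\dots,g_j(p_n))^t$. Since $P_z$ is lower triangular, the first $k$ coordinates involve only its upper left $k\times k$ block. Let $\chi_k(z)$ be the determinant of this block. Then
\begin{equation}\label{eq:chi}
D_k(g)=\chi_k\,\Delta_k(g)\qquad\text{on }Z^\circ .
\end{equation}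
In Example~\ref{ex:two}, with $v=\varepsilon_1$, we have $D_2(1,x)=1$ and $\Delta_2(1,x)=x_2-x_1$, so $\chi_2=-1/x_{12}$. In general $\chi_k$ has at most a simple pole along $p_i=p_j$, and only for $i<j\le k$. So $\prod_k\chi_k^{e_k}$ has a pole of order at most $e_j+\dots+e_n=m_j$ there, which the vanishing of $f\in J$ cancels. Here and in Proposition~\ref{prop:lower} we use $e_k\ge0$, that is, $d_1\le\dots\le d_n$.

\begin{lemma}\label{lem:extend}
Let $n=6$. For $f\in J_6(d)$ the function $F_f=f\prod_{k=2}^6\chi_k^{e_k}$ on $Z^\circ$ extends uniquely to a regular function on $Z$, and $f\mapsto F_f$ is linear. If $f\in\mathfrak nJ$, then $F_f$ vanishes at all points of $Z$ with $Y_{11}=\dots=Y_{66}=0$.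
\end{lemma}

\begin{proof}
For a linear form $\lambda$ in $x,y$ put $\lambda_{ab}=\lambda(p_a)-\lambda(p_b)$. Taking $g=(1,\lambda,\dots,\lambda^{k-1})$ in \eqref{eq:chi} gives, by the Vandermonde formula,
\begin{equation}\label{eq:vdm}
\chi_k\prod_{a<b\le k}\lambda_{ba}=D_k(g).
\end{equation}
Near a point of $Z^\circ$ choose $\lambda$ with all $\lambda_{ba}\ne0$; this shows that $\chi_k$ is regular on $Z^\circ$.

Let $z_0\in Z\setminus W$ have $p_i=p_j$ with $i<j$ as its only coincidence. Choose linearly independent forms $\lambda,\lambda'$, each taking different values at the different points of $z_0$. Near $z_0$ all $\lambda_{ba}$ and $\lambda'_{ba}$ with $\{a,b\}\ne\{i,j\}$ are invertible. By \eqref{eq:vdm}, $\chi_k$ extends regularly for $k<j$, and $\chi_k\lambda_{ij}$ and $\chi_k\lambda'_{ij}$ extend regularly for $k\ge j$. Now $I_{ij}=(\lambda_{ij},\lambda'_{ij})$, so $f\in I_{ij}^{\,m_j}$ is an $\mathcal A$-linear combination of products of $m_j$ of these two generators. The product $\prod_k\chi_k^{e_k}$ has exactly $m_j$ factors $\chi_k$ with $k\ge j$. Pairing each such factor with one generator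 shows that $F_f$ extends regularly near $z_0$. Since $Z$ is reduced and $Z^\circ$ is dense, such extensions are unique, so they glue to a function on $Z\setminus W$, which extends to $Z$ by Proposition~\ref{prop:Z} and (CM3). Linearity holds on $Z^\circ$, hence on $Z$. If $f=\sum_ky_kf_k$ with $f_k\in J$, then $F_f=\sum_kY_{kk}F_{f_k}$ on $Z^\circ$, hence on $Z$.
\end{proof}

\section{A seven-parameter family}\label{sec:family}

We look for a large family of points of $Z_6$ with all $Y_{ii}=0$. It is convenient to think in terms of ideals. Let $\mathfrak m=(x,y)\subset\mathbb C[x,y]$, and consider chains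
\[
\mathbb C[x,y]=I_0\supset I_1\supset\dots\supset I_6,\qquad\dim I_{k-1}/I_k=1,\qquad\mathfrak mI_{k-1}\subset I_k .
\]
Choose $\varepsilon_k\in I_{k-1}\setminus I_k$. These elements give a basis of $V=\mathbb C[x,y]/I_6$ in which $I_k/I_6$ is spanned by $\varepsilon_{k+1},\dots,\varepsilon_6$. Multiplication by $x$ and by $y$ gives commuting matrices $X,Y$ that are strictly lower triangular, because $\mathfrak mI_{k-1}\subset I_k$, and $v=1$ is cyclic. So each chain with such a basis is a point of $Z_6$.

Given $I_{k-1}$, the choices for $I_k$ are the hyperplanes in $I_{k-1}/\mathfrak mI_{k-1}$; an ideal with $\tau+1$ minimal generators offers $\tau$ parameters. The chains $I_k=(y-a_1x-\dots-a_{k-1}x^{k-1},\,x^k)$ gain one parameter at each step after the first, five in total. Translating in the $x$-direction keeps $Y$ nilpotent and gives a sixth, which only matches $n=6$. To do better, we give up a parameter at the third step in order to reach ideals with three generators, and do so twice. For $(\mu,s,w,r,c_1,c_2)\in\mathbb C^6$ put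
\[
\omega=y^2+r\,xy-(w-rs)x^2=(y^2-wx^2)+r(xy+sx^2)
\]
and define
\[
\begin{array}{c|l|l|c}
k&I_k&\varepsilon_k&\text{new parameters}\\\hline
1&\mathfrak m&1&\\
2&(y-\mu x)+\mathfrak m^2&x&\mu\\
3&\mathfrak m^2&y-\mu x&\\
4&(xy+sx^2,\ y^2-wx^2)+\mathfrak m^3&x^2&s,\ w\\
5&(\omega)+\mathfrak m^3&xy+sx^2&r\\
6&(\omega-c_2x^3,\ x^2y-c_1x^3)+\mathfrak mI_5&x^3&c_1,\ c_2
\end{array}
\]
This is a chain as required. For $k=2,3$ use the basis $x,\ y-\mu x$ of $\mathfrak m/\mathfrak m^2$. For $k=4,5$ use the basis $x^2,\ xy+sx^2,\ \omega$ of $\mathfrak m^2/\mathfrak m^3$, and note $\mathfrak mI_3=\mathfrak m^3\supset\mathfrak mI_4$. For $k=6$ we have $\mathfrak mI_5=(x\omega,y\omega)+\mathfrak m^4$; the cubics $x\omega,y\omega$ eliminate $xy^2$ and $y^3$, so $I_5/\mathfrak mI_5$ has basis $\omega,x^3,x^2y$, and $I_6$ is a hyperplane that does not contain $x^3$. The running totals of parameters are $0,1,1,3,4,6$: the count $k-1$ is first exceeded at $k=6$.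

In the basis $\varepsilon_1,\dots,\varepsilon_6$ of $V$ the monomials have the coordinates
\begin{equation}\label{eq:coords}
\begin{gathered}
1=\varepsilon_1,\quad x=\varepsilon_2,\quad y=\mu\varepsilon_2+\varepsilon_3,\quad x^2=\varepsilon_4,\quad xy=\varepsilon_5-s\varepsilon_4,\\
y^2=w\varepsilon_4-r\varepsilon_5+c_2\varepsilon_6,\quad x^3=\varepsilon_6,\quad x^2y=c_1\varepsilon_6 .
\end{gathered}
\end{equation}
For $y^2$, write $y^2=\omega-r\,xy+(w-rs)x^2$ and use $\omega=c_2x^3$ in $V$. Explicitly, $X\varepsilon_6=Y\varepsilon_6=0$ and
\[
\begin{array}{c|ccccc}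
&\varepsilon_1&\varepsilon_2&\varepsilon_3&\varepsilon_4&\varepsilon_5\\\hline
X&\varepsilon_2&\varepsilon_4&\varepsilon_5-(s+\mu)\varepsilon_4&\varepsilon_6&(c_1+s)\varepsilon_6\\
Y&\mu\varepsilon_2+\varepsilon_3&\varepsilon_5-s\varepsilon_4&(w+\mu s)\varepsilon_4-(r+\mu)\varepsilon_5+c_2\varepsilon_6&c_1\varepsilon_6&(w-rs+(s-r)c_1)\varepsilon_6
\end{array}
\]
where the last entry is $xy^2+sx^2y$ with $xy^2=X(y^2)=(w-r(c_1+s))\varepsilon_6$.

For $c_0\in\mathbb C$ the triple $(X+c_0,Y,\varepsilon_1)$ lies in $Z_6$, has all $Y_{ii}=0$, and has $x_1=c_0$. This is the \emph{seven-parameter family}. On it the following determinants take the values shown.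
\begin{equation}\label{eq:list}
\begin{array}{l|l|l|c}
\text{determinant}&h&\text{values}&\text{largest $x$-degree of }\Delta_k\\\hline
D_2(1,h)&x,\ y&1,\ \mu&1\\
D_3(1,x,h)&y&1&1\\
D_4(1,x,y,h)&x^2,\ xy,\ y^2&1,\ -s,\ w&3\\
D_5(1,x,y,x^2,h)&xy,\ y^2&1,\ -r&4\\
D_6(1,x,y,x^2,xy,h)&x^3,\ x^2y,\ y^2&1,\ c_1,\ c_2&7
\end{array}
\end{equation}
For $c_0=0$, \eqref{eq:coords} shows that the first $k-1$ columns of $D_k$ form a unitriangular matrix above a zero row, so $D_k$ is the $\varepsilon_k$-coordinate of $h$. Replacing $x$ by $x+c_0$ adds to each column a combination of earlier columns; for instance $(x+c_0)^2y=x^2y+2c_0\,xy+c_0^2\,y$. So the values do not depend on $c_0$. For monomials $g_j$ the polynomial $\Delta_k(g)$ is bihomogeneous, and its $x$-degree is the sum of the $x$-degrees of the $g_j$; the maximum in each row is attained by the first $h$.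

\begin{proposition}\label{prop:lower}
Let $n=6$, $M\ge0$ and $L=M+e_2+e_3+3e_4+4e_5+7e_6$. Then
\[
\sum_{\alpha\le L}\dim(J/\mathfrak nJ)_\alpha\ \ge\ (M+1)(e_2+1)\binom{e_4+2}2(e_5+1)\binom{e_6+2}2 .
\]
\end{proposition}

\begin{proof}
Consider the products $f=x_1^\nu f_2f_3f_4f_5f_6$, where $0\le\nu\le M$ and $f_k$ is a product of $e_k$ polynomials $\Delta_k(g)$ with $g$ from row $k$ of \eqref{eq:list}. For $i<j\le k$ the determinant $\Delta_k(g)$ has two equal rows when $p_i=p_j$, so it lies in the prime ideal $I_{ij}$. Hence $f\in I_{ij}^{\,e_j+\dots+e_6}$ for all $i<j$, that is, $f\in J$. Also $f$ is bihomogeneous of $x$-degree at most $L$. By \eqref{eq:chi}, $F_f$ equals $x_1^\nu$ times the product of the corresponding $D_k(g)$ on $Z^\circ$, and hence on $Z$. By \eqref{eq:list}, the restrictions of the $F_f$ to the family are, up to sign, exactly the monomials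
\[
c_0^{\nu}\,\mu^{\nu_2}\,s^{\nu_4}w^{\nu_4'}\,r^{\nu_5}\,c_1^{\nu_6}c_2^{\nu_6'},\qquad \nu\le M,\ \ \nu_2\le e_2,\ \ \nu_4+\nu_4'\le e_4,\ \ \nu_5\le e_5,\ \ \nu_6+\nu_6'\le e_6 .
\]
Their number is the right side of the inequality, and distinct monomials are linearly independent functions on $\mathbb C^7$. By Lemma~\ref{lem:extend}, restricting $F_f$ to the family is a well-defined linear map on $J/\mathfrak nJ$. Choosing one $f$ for each monomial gives independent elements of $\bigoplus_{\alpha\le L}(J/\mathfrak nJ)_\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]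
If $J_6(d)$ were flat over $S$, Proposition~\ref{prop:upper} would evaluate the sum in Proposition~\ref{prop:lower} as $\binom{L+6}{6}$. The left side of \eqref{eq:ineq} would then be at most the right side.
\end{proof}

\section{More strands and an explicit counterexample}\label{sec:final}

To pass from $n$ points to six, we move the points $p_7,\dots,p_n$ away from the others and from each other by inverting differences of $y$'s, which preserves flatness.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $d'=(d_{n-5},\dots,d_n)$. For $2\le j\le6$ the exponent $m_j=d_{n-j+1}$ is the same for $d$ and for $d'$. Suppose that $\mathrm{HHH}^0(\beta(d))$ is even. By Theorem~\ref{thm:A}, $J_n(d)$ is free over $S$. Put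
\[
S'=\mathbb C[y_1,\dots,y_6],\qquad\mathcal A'=S'[x_1,\dots,x_6],\qquad\delta'=\prod_{l\ge7,\ k<l}y_{kl},\qquad\tilde S=S[1/\delta'].
\]
For $j\ge7$ the ideal $I_{ij}$ contains the unit $y_{ij}$ of $\mathcal A[1/\delta']$. Finite intersections of ideals commute with flat base change; we apply this to $\mathcal A\to\mathcal A[1/\delta']$ and to $\mathcal A'\to\mathcal A[1/\delta']=\mathcal A'\otimes_{S'}\tilde S\otimes_{\mathbb C}\mathbb C[x_7,\dots,x_n]$. This gives
\[
J_n(d)[1/\delta']=\bigcap_{i<j\le6}I_{ij}^{\,m_j}\mathcal A[1/\delta']\cong J_6(d')\otimes_{\mathcal A'}\mathcal A[1/\delta']=\bigl(J_6(d')\otimes_{S'}\tilde S\bigr)\otimes_{\mathbb C}\mathbb C[x_7,\dots,x_n].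
\]
The left side is free over $\tilde S$, so its direct summand $J_6(d')\otimes_{S'}\tilde S$ is flat over $\tilde S$. The ring $\tilde S$ is flat over $S'$. It is faithfully flat, because every maximal ideal of $S'$ survives: given values of $y_1,\dots,y_6$, choose $y_7,\dots,y_n$ different from them and from each other. A module that becomes flat after a faithfully flat base change is flat. So $J_6(d')$ is flat over $S'$, contradicting Theorem~\ref{thm:B}. Hence $\mathrm{HHH}^0(\beta(d))$ has a nonzero odd part, and its even part is nonzero by Lemma~\ref{lem:zero}.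

Now let $(d_{n-5},\dots,d_{n-1})=(N,2N,3N,4N,5N)$. Then $e_2=\dots=e_6=N$ for $d'$. Take $M=N$, so that $M+e_2+e_3+3e_4+4e_5+7e_6=17N$. The two sides of \eqref{eq:ineq} satisfy
\[
(N+1)^3\binom{N+2}2^2\ge\frac{(N+1)^7}{4},\qquad\binom{17N+6}6\le\frac{(17N+6)^6}{720}<\frac{17^6(N+1)^6}{720}.
\]
So \eqref{eq:ineq} holds when $N+1\ge17^6/180$. Since $17^6=24137569=180\cdot134097+109$, this is the case for $N\ge134097$. For every $n\ge6$ such data exist, for instance with $d_1=\dots=d_{n-6}=0$ and $d_n=5N$.
\end{proof}

\begin{remark}
The left side of \eqref{eq:ineq} has degree $7$ only when $M,e_2,e_4,e_5,e_6$ grow together; $e_3$ does not appear in it because the third step of the chain carries no parameter. For powers of the full twist on six strands only $e_6$ is nonzero, and the left side has degree $3$. This is consistent with (K1), which by Theorem~\ref{thm:A} implies that $\bigcap_{i<j}I_{ij}^{\,k}$ is free over $S$.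
\end{remark}

\begin{remark}
Parity holds for three and four strands by (K2) and (K3). For $n=5$ the truncated family has the five parameters $c_0,\mu,s,w,r$, so the lower bound and the count $\binom{L+5}{5}$ of Proposition~\ref{prop:upper} both have degree $5$. The argument gives no obstruction there, and we do not decide that case. The bound on $N$ is not optimized.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Turner}
Joshua P. Turner, \emph{Triply Graded Link Homology for Coxeter Braids on 4 Strands}, arXiv:2410.03068 (2024).

\end{thebibliography}
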